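# When does $(-\Delta)^m u=|x|^\sigma u^p$ have a solution on all of $\mathbb R^n\setminus\{0\}$?

## Power functions and log-periodic solutions

Let $m,n\ge 1$ be integers, $p>1$ and $\sigma\in\mathbb R$. We study
$$(-\Delta)^m u=|x|^\sigma u^p \tag{1}$$
on the punctured space.

**Definition (punctured solution).** A punctured solution of (1) is a non-negative, non-trivial $u\in C^{2m}(\mathbb R^n\setminus\{0\})$ satisfying (1) pointwise in $\mathbb R^n\setminus\{0\}$. Nothing is required at the origin, and nothing at infinity.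

The first candidates are powers of $r=|x|$. Put
$$\theta=\frac{2m+\sigma}{p-1},\qquad\text{so that}\qquad \sigma-p\theta=-\theta-2m. \tag{2}$$
A direct computation gives $-\Delta r^{-b}=b(n-2-b)\,r^{-b-2}$ for $r>0$. We iterate this, with $b$ replaced by $b+2k$ at the $k$-th stage, and obtain
$$(-\Delta)^m r^{-\theta}=P(0)\,r^{-\theta-2m},\qquad P(0):=\prod_{k=0}^{m-1}(\theta+2k)(n-2-2k-\theta).$$
By (2), $C_0r^{-\theta}$ with $C_0>0$ solves (1) exactly when $C_0^{p-1}=P(0)$. No other exponent is possible: a solution $Cr^{-b}$ with $C>0$ has right-hand side $C^pr^{\sigma-pb}\neq0$, so the exponents $-b-2m$ and $\sigma-pb$ must agree, which forces $b=\theta$. Hence a solution that is a pure power exists if and only if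
$$P(0)=\prod_{k=0}^{m-1}(\theta+2k)(n-2-2k-\theta)>0. \tag{3}$$

For example, take $n=4$, $m=2$, $p=2$, $\sigma=-1$. Then $\theta=3$ and $P(0)=3\cdot5\cdot(-1)\cdot(-3)=45$, so $u=45|x|^{-3}$ satisfies $\Delta^2u=45^2|x|^{-7}=|x|^{-1}u^2$.

So (3) is sufficient for existence. The question, from Quôc Anh Ngô and Dong Ye, "Existence and non-existence results for the higher order Hardy-Hénon equation revisited", arXiv:2007.09652 (2020), is asked for $m\ge2$. Does a punctured solution exist *only if* (3) holds? If not in general, is this true at least when $n\ge2m$, $\sigma>-2m$ and $p>1$? We shall see that both answers are yes.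

We begin with a class larger than the powers in which necessity is almost immediate. Equation (1) is invariant under $u\mapsto\lambda^\theta u(\lambda x)$, because $\theta+2m+\sigma-p\theta=0$. This suggests the variable $t=\log r$ and the substitution $u=r^{-\theta}w(t,\omega)$, $\omega\in S^{n-1}$, under which the scaling becomes a translation in $t$.

Write $\partial=d/dt$. Since $\partial_r=r^{-1}\partial$ and $\partial_r^2=r^{-2}(\partial^2-\partial)$, the Laplacian of a radial function is $\Delta f=f_{rr}+\frac{n-1}{r}f_r=r^{-2}\partial(\partial+n-2)f$. Since $\partial(e^{-bt}\varphi)=e^{-bt}(\partial-b)\varphi$,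
$$-\Delta\big(r^{-b}\varphi(t)\big)=r^{-b-2}(b-\partial)(n-2-b+\partial)\varphi,$$
and by iteration
$$(-\Delta)^m\big(r^{-b}\varphi(t)\big)=r^{-b-2m}\prod_{k=0}^{m-1}(b+2k-\partial)(n-2-2k-b+\partial)\,\varphi . \tag{4}$$
All these operators have constant coefficients, so they commute. With $b=\theta$, (4) reads $(-\Delta)^m(r^{-\theta}\varphi)=r^{-\theta-2m}P(\partial)\varphi$, where
$$P(\lambda)=\prod_{k=0}^{m-1}(\theta-\lambda+2k)(n-2-2k-\theta+\lambda).$$
The value of this polynomial at $\lambda=0$ is the number $P(0)$ above.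

Non-radial solutions are averaged over spheres. For $n=1$, let $S^0=\{\pm1\}$ with counting measure. Put
$$W(t)=\frac1{|S^{n-1}|}\int_{S^{n-1}}w(t,\omega)\,d\omega,\qquad F(t)=\frac1{|S^{n-1}|}\int_{S^{n-1}}w(t,\omega)^p\,d\omega .$$
Recall that the Laplacian commutes with spherical means: in polar coordinates $\Delta=\partial_r^2+\frac{n-1}r\partial_r+r^{-2}\Delta_{S^{n-1}}$, and $\Delta_{S^{n-1}}v$ has integral zero over the sphere (for $n=1$ the claim is immediate). So the mean $\bar u=r^{-\theta}W$ of a punctured solution satisfies $(-\Delta)^m\bar u=r^\sigma\,\overline{u^p}=r^{\sigma-p\theta}F$. By (4) and (2),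
$$P(\partial)W=F\qquad\text{on }\mathbb R. \tag{5}$$
By Jensen's inequality (or Hölder), $0\le W\le F^{1/p}$.

**Proposition 1 (log-periodic case).** Let $u$ be a punctured solution with $u(\lambda x)=\lambda^{-\theta}u(x)$ for some $\lambda>1$ and all $x\ne0$. Then $P(0)>0$.

**Proof.** The function $w$ is periodic in $t$ with period $\tau=\log\lambda$, hence so are $W$ and $F$. Integrate (5) over a period. Every term of $P(\partial)W$ containing a derivative of $W$ integrates to zero, and what is left is
$$\int_0^\tau F\,dt=P(0)\int_0^\tau W\,dt .$$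
The left side is positive, because $u\not\equiv0$ is continuous and $w$ is periodic. Since $\int_0^\tau W\ge0$, it follows that $P(0)>0$. $\square$

We get more. Writing averages over a period as $\langle\cdot\rangle$, we have $\langle F\rangle=P(0)\langle W\rangle\le P(0)\langle F^{1/p}\rangle\le P(0)\langle F\rangle^{1/p}$, so $\langle F\rangle\le P(0)^{p/(p-1)}$.

What changes in general? In Proposition 1 we tested (5) against the constant function $1$, and periodicity removed every derivative. A general punctured solution has no periodicity, no growth bound at $0$ and none at infinity. We must find out what replaces the cancellation.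

## From concavity in the plane to $\cosh 2t$ in $\mathbb R^4$

There is one case without periodicity that a short argument settles. Take $m=1$, $n=2$. Then $P(0)=\theta(-\theta)=-\theta^2\le0$ for every $p$ and $\sigma$, so (3) always fails. In the variable $t$, $-\Delta\bar u=-r^{-2}\bar u_{tt}$, so (1) gives
$$-\bar u_{tt}=r^{2+\sigma}\,\overline{u^p}\ge0 .$$
Thus $\bar u$ is a non-negative concave function on all of $\mathbb R$. Such a function is constant, since a tangent line of nonzero slope lies above it and tends to $-\infty$ at one end. So $\bar u_{tt}=0$, hence $\overline{u^p}=0$ and $u=0$. No punctured solution exists.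

The sensible plan is to repeat this for $m\ge2$: first find the sign of $-\Delta u$, then use concavity or superharmonicity. Try it with $m=2$, $n=4$, $\sigma=-4$. Then $\theta=0$, $P(0)=0$, and
$$P(\lambda)=(-\lambda)(2-\lambda)(2+\lambda)\lambda=\lambda^4-4\lambda^2,\qquad W''''-4W''=F\ge0 .$$
We would like $-W''\ge0$. But $W=\cosh 2t$ is positive and satisfies $W''''-4W''=0$, and it is strictly convex. In $\mathbb R^4$ this is the positive function $\frac12(r^2+r^{-2})$, which is biharmonic away from $0$. So the linear information "$W\ge0$ and $P(\partial)W\ge0$" does not force the sign that the plan needs. This is where it stops: the nonlinear lower bound $F\ge W^p$ must be used, and not only $F\ge0$.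

Nor can "every punctured solution satisfies $-\Delta u\ge0$" be a general lemma. The solution $u=45|x|^{-3}$ in $\mathbb R^4$ found above has $-\Delta u=45\cdot3\cdot(2-3)|x|^{-5}=-135|x|^{-5}<0$.

A second natural attempt is to imitate Proposition 1 by integrating (5) over $[-T,T]$. If $P(\lambda)=\sum_{j=0}^{2m}c_j\lambda^j$, this gives
$$\int_{-T}^TF\,dt=P(0)\int_{-T}^TW\,dt+\sum_{j=1}^{2m}c_j\Big[W^{(j-1)}\Big]_{-T}^{T}.$$
If $P(0)\le0$, the first term on the right helps us. The boundary terms, however, are values of $W$ and its derivatives at single points, and the hypotheses say nothing about them. The proof below keeps this idea but replaces the sharp interval by a smooth cut-off, so that only integrals of $W$ itself appear, and then uses $W\le F^{1/p}$ to pay for them with the left-hand side.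

## The sign of $P(0)$ decides existence

Since the argument integrates against test functions, it applies to a much larger class than punctured solutions.

**Definition (weak punctured supersolution).** This is a function $u\in L^p_{loc}(\mathbb R^n\setminus\{0\})$, $u\ge0$ a.e., not a.e. zero, with
$$\int|x|^\sigma u^p\,\Phi\,dx\le\int u\,(-\Delta)^m\Phi\,dx\qquad\text{for all }0\le\Phi\in C_c^\infty(\mathbb R^n\setminus\{0\}). \tag{6}$$

Both integrals are finite, since $\Phi$ is supported in a compact set away from $0$ and $L^p_{loc}\subset L^1_{loc}$. For example, if (3) holds and $0<c\le C_0=P(0)^{1/(p-1)}$, then $u=cr^{-\theta}$ satisfies $(-\Delta)^mu=cP(0)r^{-\theta-2m}\ge c^pr^{-\theta-2m}=r^\sigma u^p$. Multiplying by $\Phi$ and integrating by parts gives (6).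

**Theorem A.** Let $m,n\ge1$ be integers, $p>1$, $\sigma\in\mathbb R$. The following are equivalent: (i) condition (3) holds; (ii) equation (1) has a punctured solution; (iii) there is a weak punctured supersolution, that is, a solution of $(-\Delta)^mu\ge|x|^\sigma u^p$ in $\mathbb R^n\setminus\{0\}$ in the sense of (6).

This answers both parts of the question affirmatively, with no restriction such as $n\ge2m$ or $\sigma>-2m$.

**Theorem B.** Let $m,n\ge1$, $p>1$, $\sigma\in\mathbb R$ and assume (3). There is $C=C(n,m,p,\sigma)$ such that every weak punctured supersolution satisfies, for all $R>0$ and $\Lambda\ge e$,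
$$\frac1{|S^{n-1}|\log\Lambda}\int_{R<|x|<\Lambda R}|x|^{p\theta-n}u^p\,dx\le P(0)^{p/(p-1)}+\frac{C}{\log\Lambda}.$$
The constant $P(0)^{p/(p-1)}$ is sharp: for $u=C_0|x|^{-\theta}$ the left side equals $C_0^p=P(0)^{p/(p-1)}$.

The left side is the average of $F$ over an interval of length $\log\Lambda$. So Theorem B is the bound $\langle F\rangle\le P(0)^{p/(p-1)}$ of the periodic case, up to an error due to the two ends.

**Corollary.** As a polynomial in $\theta$, $P(0)$ has leading coefficient $(-1)^m$ and zeros, with multiplicity, $Z=\{-2k\}_{k=0}^{m-1}\cup\{n-2-2k\}_{k=0}^{m-1}$. Hence punctured solutions exist if and only if $\theta\notin Z$ and the number of elements of $Z$ greater than $\theta$, counted with multiplicity, has the parity of $m$. If $n\ge2m$ and $\sigma>-2m$, then $\theta>0$; in that case set $z_0=0$, $z_j=n-2m+2(j-1)$ for $1\le j\le m$, and $z_{m+1}=+\infty$. Then punctured solutions exist if and only if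
$$\theta\in\bigcup_{0\le j\le m,\ j\text{ even}}(z_j,z_{j+1}).$$

**Proof of the Corollary from Theorem A.** Each of the $m$ factors $(n-2-2k-\theta)$ contributes $-1$ to the leading coefficient, and the zeros can be read off. So $P(0)=(-1)^m\prod_{z\in Z}(\theta-z)$, whose sign for $\theta\notin Z$ is $(-1)^{m+\#\{z\in Z:\,z>\theta\}}$. It is positive exactly when the count has the parity of $m$, and $P(0)=0$ when $\theta\in Z$. Now let $n\ge2m$ and $\sigma>-2m$. Then $\theta>0$, the factors $\theta+2k$ are positive, and the sign of $P(0)$ is that of $\prod_k(n-2-2k-\theta)$. The numbers $n-2-2k$, $0\le k\le m-1$, are $z_1<\dots<z_m$. If $\theta$ equals one of them, then $P(0)=0$. Otherwise the sign is $(-1)^j$, where $j$ is the number of them below $\theta$, and this says $z_j<\theta<z_{j+1}$. (If $n=2m$, then $z_1=0$ and the interval with $j=0$ is empty.) $\square$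

Here are small cases. For $m=1$, condition (3) is $\theta(n-2-\theta)>0$. For $n\ge3$ this is $0<\theta<n-2$, for $n=2$ it never holds, and for $n=1$ it is $-1<\theta<0$. For $m=2$ and $n=4$, $P(0)=\theta^2(\theta+2)(\theta-2)$, which is positive if and only if $|\theta|>2$. For $m=2$, $n=5$, $\sigma=0$ we have $\theta=4/(p-1)>0$, and the Corollary gives $\theta\in(0,1)\cup(3,\infty)$. So $\Delta^2u=u^p$ has a punctured solution in $\mathbb R^5\setminus\{0\}$ if and only if $p>5$ or $1<p<7/3$.

## Testing against $|x|^{\theta+2m-n}\varphi(\log|x|)$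

Let $u$ be a weak punctured supersolution. Write $u=r^{-\theta}w(t,\omega)$ with $t=\log r$, and define $W$ and $F$ by the same averages as before, now for almost every $t$ by Fubini's theorem. Since $u\in L^p_{loc}(\mathbb R^n\setminus\{0\})$, $F\in L^1_{loc}(\mathbb R)$. By Hölder on the sphere, $0\le W\le F^{1/p}$ a.e.

**Step 1. Put the inequality on the line.** The purpose is a weak form of (5), obtained by choosing in (6) the function $\Phi$ that amounts to testing against $\varphi(t)\,dt$. Since $dx=r^n\,dt\,d\omega$ and $|x|^\sigma u^p=r^{-\theta-2m}w^p$, we need $r^{n-\theta-2m}\Phi=\varphi$. So for $\varphi\in C_c^\infty(\mathbb R)$ let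
$$\Phi(x)=r^{\theta+2m-n}\varphi(\log r).$$
This lies in $C_c^\infty(\mathbb R^n\setminus\{0\})$, and $\Phi\ge0$ if $\varphi\ge0$. Apply (4) with $b=n-\theta-2m$. The factors with index $k$ are
$$b+2k-\partial=n-2m+2k-\theta-\partial,\qquad n-2-2k-b+\partial=\theta+2m-2-2k+\partial .$$
Replacing $k$ by $m-1-k$ turns them into $n-2-2k-\theta-\partial$ and $\theta+2k+\partial$. These are the factors of $P(\lambda)$ at $\lambda=-\partial$. Since $-b-2m=\theta-n$,
$$(-\Delta)^m\Phi=r^{\theta-n}P(-\partial)\varphi. \tag{7}$$
Insert this in (6) with $\varphi\ge0$. On the left the total power of $r$ is $\sigma-p\theta+(\theta+2m-n)+n=0$ by (2). On the right it is $-\theta+(\theta-n)+n=0$. Dividing by $|S^{n-1}|$,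
$$\int_{\mathbb R}F\varphi\,dt\le\int_{\mathbb R}W\,P(-\partial)\varphi\,dt\qquad\text{for all }0\le\varphi\in C_c^\infty(\mathbb R). \tag{8}$$
In other words, $P(\partial)W\ge F$ in the sense of distributions.

**Step 2. Choose the cut-off.** We want $\varphi=1$ on a long interval. The derivatives of $\varphi$ then live on two short windows $E$ near its ends, and their cost is at most a constant times $\int_EW\le\int_EF^{1/p}\le|E|^{1/p'}\big(\int_EF\big)^{1/p}$, where $p'=\frac p{p-1}$. For an arbitrary cut-off this is of no use, because $\varphi$ is small near the edge of its support, so $\int F\varphi$ does not control $\int_EF$. We need the weight $\varphi$ inside the error integral as well, which means we need $|\partial^j\varphi|\le C\varphi^{1/p}$. A high power of a cut-off has this property.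

Fix a nondecreasing $\chi\in C^\infty(\mathbb R)$ with $\chi=0$ on $(-\infty,-1]$ and $\chi=1$ on $[0,\infty)$, and an integer $q\ge2mp'$. For $a<b$ (from now on $a,b$ are the ends of an interval) put
$$\eta(t)=\chi(t-a)\,\chi(b-t),\qquad\varphi=\eta^q .$$
Then $0\le\varphi\le1$, $\varphi=1$ on $[a,b]$, and $\varphi$ is supported in $[a-1,b+1]$. All derivatives of $\varphi$ of order at least $1$ vanish outside
$$E=[a-1,a]\cup[b,b+1],\qquad|E|=2 .$$
On $[a-1,a]$ we have $b-t>0$, so $\eta=\chi(t-a)$. Likewise $\eta=\chi(b-t)$ on $[b,b+1]$. So on $E$ the derivatives of $\eta$ are bounded independently of $a,b$. For $1\le j\le2m$, $\partial^j\eta^q$ is a combination of terms $\eta^{q-i}$ times products of derivatives of $\eta$, with $1\le i\le j$. Since $0\le\eta\le1$ and $i\le2m$, each such power is at most $\eta^{q-2m}$. The condition $q\ge2mp'$ says $q(1-\frac1p)\ge2m$, that is, $q-2m\ge q/p$. Therefore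
$$|\partial^j\varphi|\le C\eta^{q-2m}\le C\eta^{q/p}=C\varphi^{1/p}\qquad(1\le j\le2m).$$
The expression $P(-\partial)\varphi-P(0)\varphi$ is a fixed combination of $\partial^j\varphi$, $1\le j\le2m$. So there is $K$, independent of $a$, $b$ and $u$, with
$$|P(-\partial)\varphi-P(0)\varphi|\le K\varphi^{1/p}\mathbf 1_E. \tag{9}$$

**Step 3. The basic inequality.** We combine the two previous steps so that only $F\varphi$ appears in the error. By (8), (9), $W\le F^{1/p}$, and Hölder on $E$,
$$\int F\varphi\le P(0)\int W\varphi+K\int_E(F\varphi)^{1/p}\,dt\le P(0)\int W\varphi+K|E|^{1/p'}\Big(\int_EF\varphi\Big)^{1/p}.$$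
With $K'=2^{1/p'}K$,
$$\int F\varphi\,dt\le P(0)\int W\varphi\,dt+K'\Big(\int_EF\varphi\,dt\Big)^{1/p}. \tag{10}$$
The constant $K'$ does not depend on the interval, and the error has the power $1/p<1$. Everything follows from these two facts.

## Necessity: integrability first, then vanishing

**Proof of Theorem A.** (i)$\Rightarrow$(ii): the function $C_0|x|^{-\theta}$ with $C_0^{p-1}=P(0)$ is a punctured solution. (ii)$\Rightarrow$(iii): multiply (1) by $\Phi\in C_c^\infty(\mathbb R^n\setminus\{0\})$ and integrate by parts; there are no boundary terms, and (6) holds with equality. A non-trivial continuous function is not a.e. zero.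

(iii)$\Rightarrow$(i): let $u$ satisfy (6) with $u\ge0$ a.e., $u\in L^p_{loc}(\mathbb R^n\setminus\{0\})$, and suppose $P(0)\le0$. We show $u=0$ a.e., which contradicts non-triviality. Take $a=-T$, $b=T$ with $T>0$ and put $Y=\int F\varphi\,dt$, which is finite because $F\in L^1_{loc}$. Since $P(0)\int W\varphi\le0$, (10) gives
$$Y\le K'\Big(\int_EF\varphi\Big)^{1/p}\le K'Y^{1/p}. \tag{11}$$

**Step 4. First pass: $F$ is integrable.** The purpose is a bound independent of $T$. From the two ends of (11), either $Y=0$ or $Y^{1-1/p}\le K'$, so $Y\le K'^{\,p'}$ in both cases. Since $\varphi=1$ on $[-T,T]$, $\int_{-T}^TF\le K'^{\,p'}$ for every $T$. Hence $F\in L^1(\mathbb R)$.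

**Step 5. Second pass: $F$ vanishes.** Now we use that the two windows move to infinity. Since $E\subset\{|t|\ge T\}$ and $F\in L^1(\mathbb R)$,
$$\int_EF\varphi\,dt\le\int_{|t|\ge T}F\,dt\to0\qquad(T\to\infty).$$
The first inequality in (11) gives $\int_{-T}^TF\le Y\to0$. But $\int_{-T}^TF$ is nondecreasing in $T$, so it is zero for every $T$. Thus $F=0$ a.e., and therefore $u=0$ a.e. $\square$

The case $P(0)=0$ needed no separate treatment. In the $\mathbb R^4$ example with $\theta=0$, the function $\cosh2t$ is excluded because the argument uses $W\le F^{1/p}$ and not only $F\ge0$.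

## The sharp average when $P(0)>0$

**Proof of Theorem B.** Now the first term on the right of (10) is not negative and must be kept. Let $b-a=\ell\ge1$ and $Y=\int F\varphi$. Since $W\varphi\le(F\varphi)^{1/p}\varphi^{1/p'}$ and $\int\varphi\le\ell+2$, Hölder gives
$$\int W\varphi\le Y^{1/p}(\ell+2)^{1/p'}. \tag{12}$$

**Step 6. A local bound.** This step controls the error windows. Take $\ell=1$. By (10), (12) and $\int_EF\varphi\le Y$, we have $Y\le\big(3^{1/p'}P(0)+K'\big)Y^{1/p}$. Hence
$$\int_IF\,dt\le C_1:=\big(3^{1/p'}P(0)+K'\big)^{p'}\qquad\text{for every interval }I\text{ of length }1,$$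
with $C_1$ depending only on $n,m,p,\sigma$, since $\chi$ and $q$ are chosen in terms of $m,p$.

**Step 7. Long intervals.** Here we compare the average of $F$ with the fixed point of $X\mapsto P(0)X^{1/p}$. For general $\ell\ge1$, $E$ consists of two unit intervals, so $\int_EF\varphi\le2C_1$. Insert this and (12) in (10), divide by $\ell+2$, and put $X=Y/(\ell+2)$. Since $(\ell+2)^{1/p'-1}Y^{1/p}=X^{1/p}$,
$$g(X):=X-P(0)X^{1/p}\le\frac{C_2}{\ell+2},\qquad C_2=K'(2C_1)^{1/p}.$$
The function $g$ is convex on $[0,\infty)$. At $X_*=P(0)^{p'}$ we have $P(0)X_*^{1/p}=P(0)^{1+p'/p}=P(0)^{p'}$, because $p'/p=p'-1$. So $g(X_*)=0$. Also $X_*^{1/p-1}=X_*^{-1/p'}=P(0)^{-1}$, so $g'(X_*)=1-\frac1p=\frac1{p'}$. A convex function lies above its tangent, so $g(X)\ge(X-X_*)/p'$, and therefore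
$$X\le X_*+\frac{p'C_2}{\ell+2}.$$
Since $\varphi=1$ on $[a,b]$,
$$\frac1\ell\int_a^bF\,dt\le\frac{\ell+2}\ell X\le X_*+\frac{2X_*+p'C_2}{\ell}=P(0)^{p'}+\frac C\ell .$$

**Step 8. Back to $\mathbb R^n$.** It remains to rewrite the average. Take $a=\log R$, $\ell=\log\Lambda\ge1$. Since $w^p=r^{p\theta}u^p$ and $dt\,d\omega=r^{-n}dx$, $\int_a^bF\,dt=|S^{n-1}|^{-1}\int_{R<|x|<\Lambda R}|x|^{p\theta-n}u^p\,dx$. This is the claimed inequality. For $u=C_0r^{-\theta}$ we have $F\equiv C_0^p=P(0)^{p/(p-1)}$, which gives the statement on sharpness. $\square$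

## Sublinear powers and punctured balls

Two features were used in the proof. The inequality $W\le F^{1/p}$ and the passage from $Y\le K'Y^{1/p}$ to a bound used $p>1$. The second pass needed room for both windows to escape, one to $t=-\infty$ and one to $t=+\infty$. Neither feature can be dropped.

**Proposition C.** (a) $p>1$ cannot be replaced by $p>0$, $p\ne1$: if $m=2$, $n\ge4$, $0<p<1$ and $-4<\sigma<-2-2p$, then $P(0)<0$, yet a positive punctured solution of (1) exists. (b) The equation must hold on all of $\mathbb R^n\setminus\{0\}$: if $n\ge2m$ and $\sigma>-2m$, then for every $p>1$, whether or not (3) holds, there is a positive $C^{2m}$ solution of $(-\Delta)^mu=|x|^\sigma u^p$ in $B_1\setminus\{0\}$.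

For (a) one may keep in mind $n=4$, $p=\frac12$, $\sigma=-\frac72$, where $\theta=-1$ and $P(0)=(-1)(1)(3)(1)=-3$. For (b), take $n=4$, $m=2$, $p=2$, $\sigma=-3$, where $\theta=1$ and $P(0)=1\cdot3\cdot1\cdot(-1)=-3$.

**Proof of (a).** Here $0<4+\sigma<2(1-p)$, so $\theta=\frac{4+\sigma}{p-1}\in(-2,0)$. In $P(0)=\theta(\theta+2)(n-2-\theta)(n-4-\theta)$ the first factor is negative and the others are positive, since $n\ge4$ and $\theta<0$. So $P(0)<0$.

*An inverse of $-\Delta^2$.* We want a solution that is the positive biharmonic function $A(1+r^2)$ minus a correction, so we need a monotone operator $G$ with $\Delta^2Gf=-f$. For non-negative radial $f,h$ set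
$$S_\infty f(r)=\int_r^\infty\rho^{1-n}\int_0^\rho s^{n-1}f(s)\,ds\,d\rho,\qquad S_0h(r)=\int_0^r\rho^{1-n}\int_0^\rho s^{n-1}h(s)\,ds\,d\rho,\qquad G=S_0S_\infty .$$
$G$ is linear and monotone, and it extends to differences when the integrals converge absolutely. If $f$ is continuous on $(0,\infty)$ and the integrals converge, then $r^{n-1}(S_\infty f)'=-\int_0^rs^{n-1}f\,ds$, so $S_\infty f\in C^2$ and $\Delta S_\infty f=r^{1-n}\big(r^{n-1}(S_\infty f)'\big)'=-f$. Similarly $r^{n-1}(S_0h)'=\int_0^rs^{n-1}h\,ds$, so $\Delta S_0h=h$, and $h\in C^2$ gives $S_0h\in C^4$. Hence $Gf\in C^4$ for $r>0$ and $\Delta^2Gf=\Delta S_\infty f=-f$.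

*Powers.* We need to know how $G$ acts on the terms that occur. Let $-4<s<-2$, so $s+n>0$. Then
$$S_\infty(r^s)=\int_r^\infty\frac{\rho^{s+1}}{s+n}\,d\rho=\frac{r^{s+2}}{(s+n)(-s-2)},\qquad S_0(r^{s+2})=\int_0^r\frac{\rho^{s+3}}{s+n+2}\,d\rho=\frac{r^{s+4}}{(s+n+2)(s+4)},$$
so
$$G(r^s)=c_sr^{s+4},\qquad c_s=\frac1{(s+n)(-s-2)(s+n+2)(s+4)}>0 .$$
Both $\sigma$ and $\sigma+2p$ lie in $(-4,-2)$, and $(1+r^2)^p\le1+r^{2p}$ because $0<p<1$. The exponents $\sigma+4$ and $\sigma+2p+4$ lie in $(0,2)$, and $r^\alpha\le1+r^2$ for such exponents. Therefore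
$$G\big(r^\sigma(1+r^2)^p\big)\le c_\sigma r^{\sigma+4}+c_{\sigma+2p}r^{\sigma+2p+4}\le c(1+r^2),\qquad c=c_\sigma+c_{\sigma+2p}. \tag{13}$$

*Fixed point.* We solve $u=A(1+r^2)-G(r^\sigma u^p)$ by the contraction principle. For $A>0$ let $\mathcal X$ be the set of $u\in C((0,\infty))$ with $\frac A2(1+r^2)\le u\le A(1+r^2)$. It is complete for $d(u,v)=\sup_{r>0}|u-v|/(1+r^2)$. Put $Tu=A(1+r^2)-G(r^\sigma u^p)$. By monotonicity and (13), $0\le G(r^\sigma u^p)\le A^pc(1+r^2)$, so $T$ maps $\mathcal X$ into itself when $A^{p-1}c\le\frac12$. By the mean value theorem, and since $p-1<0$ and $u,v\ge\frac A2(1+r^2)$,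
$$|u^p-v^p|\le p\Big(\frac A2(1+r^2)\Big)^{p-1}|u-v|\le p\,2^{1-p}A^{p-1}(1+r^2)^p\,d(u,v).$$
With (13) this gives $d(Tu,Tv)\le p\,2^{1-p}cA^{p-1}d(u,v)$. As $p<1$, both $A^{p-1}c\le\frac12$ and $p\,2^{1-p}cA^{p-1}<1$ hold for $A$ large. The fixed point $u$ is positive. Since $r^\sigma u^p$ is continuous, $u\in C^4(\mathbb R^n\setminus\{0\})$. Since $\Delta^2(1+r^2)=0$, $\Delta^2u=-\Delta^2G(r^\sigma u^p)=r^\sigma u^p$. $\square$

**Proof of (b).** We solve $u=\delta+S^m(r^\sigma u^p)$, where $S$ inverts $-\Delta$ on radial functions in the unit ball. For radial $f\ge0$ on $(0,1)$ let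
$$Sf(r)=\int_r^1\rho^{1-n}\int_0^\rho s^{n-1}f(s)\,ds\,d\rho .$$
As before, $S$ is linear and monotone, and $-\Delta Sf=f$ when $f$ is continuous and the integrals converge.

*$S^m(r^\sigma)$ is bounded.* This is the estimate that makes the fixed-point argument work. Choose a non-integer $\sigma'\in(-2m,\sigma]$. Then $r^\sigma\le r^{\sigma'}$ on $(0,1)$ and $\sigma'>-2m\ge-n$. For $s>-n$, $s\ne-2$,
$$S(r^s)=\int_r^1\frac{\rho^{s+1}}{s+n}\,d\rho=\frac{1-r^{s+2}}{(s+n)(s+2)} .$$
If $-n<s<-2$, this is at most $Cr^{s+2}$. If $s>-2$ (so $s>-n$, because $n\ge2m\ge2$), it is bounded. With $s=0$, $S$ maps bounded functions to bounded functions. The exponents $\sigma'+2j$ are never $-2$, they stay above $-n$, and $\sigma'+2(m-1)>-2$. Let $J\le m-1$ be the least $j\ge0$ with $\sigma'+2j>-2$. Then $S^J(r^{\sigma'})\le Cr^{\sigma'+2J}$, one more application gives a bounded function, and all later ones stay bounded. As $J+1\le m$, $M:=\sup_{(0,1)}S^m(r^\sigma)<\infty$.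

*Fixed point.* Let $\delta>0$. On $\{u\in C((0,1)):0\le u\le2\delta\}$, which is complete for the sup metric, put $Tu=\delta+S^m(r^\sigma u^p)$. Then
$$\delta\le Tu\le\delta+M(2\delta)^p,\qquad\|Tu-Tv\|_\infty\le Mp(2\delta)^{p-1}\|u-v\|_\infty .$$
Since $p>1$, for $\delta$ small we have $M(2\delta)^p\le\delta$ and $Mp(2\delta)^{p-1}<1$, so $T$ is a contraction of this set into itself. Its fixed point satisfies $u\ge\delta>0$. Since $r^\sigma u^p$ is continuous on $(0,1)$ and each application of $S$ gains two derivatives, $u\in C^{2m}(B_1\setminus\{0\})$. Finally $(-\Delta)^mu=(-\Delta)^mS^m(r^\sigma u^p)=|x|^\sigma u^p$ in $B_1\setminus\{0\}$. $\square$
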